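# Products of modified Kostka polynomials expand with coefficients in $\mathbb Z[q,t]$

## 1. Three theorems on the product $\#$

**Theorem A.** Let $\Lambda=\mathrm{Sym}[X]$ be the ring of symmetric functions over $\mathbb Q(q,t)$ with the Hall scalar product $\langle\cdot,\cdot\rangle$, for which the Schur functions are orthonormal. Let $\tilde H_\lambda[X]=\tilde H_\lambda[X;q,t]$ be the modified Macdonald polynomials and $\widetilde K_{\mu,\lambda}=\langle s_\mu,\tilde H_\lambda\rangle$ the modified Kostka polynomials. Let $\Delta^{\#}:\mathrm{Sym}[X]\to\mathrm{Sym}[X,Y]$ be the linear map with $\Delta^{\#}(\tilde H_\lambda[X])=\tilde H_\lambda[X]\tilde H_\lambda[Y]$ for all $\lambda$, and let $\#$ be the bilinear product on $\mathrm{Sym}[X]$ with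
$$\langle F[X]\#G[X],H[X]\rangle=\langle F[X]G[Y],\Delta^{\#}(H[X])\rangle\qquad\text{for all }F,G,H.$$
For $\boldsymbol\mu=(\mu^1,\dots,\mu^k)\in\mathcal P_n^k$, where $\mathcal P_n$ is the set of partitions of $n$, define $c^\lambda_{\boldsymbol\mu}\in\mathbb Q(q,t)$ by
$$s_{\mu^1}\#\cdots\# s_{\mu^k}=\sum_{\lambda\in\mathcal P_n}c^\lambda_{\boldsymbol\mu}\,s_\lambda .$$
Then $c^\lambda_{\boldsymbol\mu}\in\mathbb Z[q,t]$ for all $n\ge1$, $k\ge1$, $\boldsymbol\mu\in\mathcal P_n^k$ and $\lambda\in\mathcal P_n$.

This statement is posed as a conjecture in Mathieu Ballandras, "Comet-shaped quiver varieties, Weyl group actions, and modified Kostka polynomials", arXiv:2301.03434 (2023).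

The proof gives more. Put $R=\mathbb Z[q^{\pm1},t^{\pm1}]$ and $T=(\mathbb C^*)^2$. Let $H_n=\mathrm{Hilb}^n(\mathbb C^2)$ be the Hilbert scheme of $n$ points in the plane. Its $T$-fixed points are monomial ideals $I_\rho$, one for each $\rho\in\mathcal P_n$. Let $K_T(H_n)$ be the Grothendieck ring of $T$-equivariant vector bundles on $H_n$, and let $r:K_T(H_n)\to R^{\mathcal P_n}$ be the ring map $r(E)(\rho)=\mathrm{char}\,E(I_\rho)$, which records the characters of the fibres at the fixed points. Write $\widetilde K_\lambda$ for the function $\rho\mapsto\widetilde K_{\lambda,\rho}(q,t)$ on $\mathcal P_n$.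

**Theorem B.**
1. $r(K_T(H_n))=\bigoplus_\lambda R\,\widetilde K_\lambda$.
2. A function $f\in\mathbb Q(q,t)^{\mathcal P_n}$ lies in $\bigoplus_\lambda\mathbb Z[q,t]\,\widetilde K_\lambda$ if and only if $f\in r(K_T(H_n))$ and $f(\rho)\in\mathbb Z[q,t]$ for every $\rho$.

**Theorem C.**
1. $c^\lambda_{\boldsymbol\mu}(q,t)=c^\lambda_{\boldsymbol\mu}(t,q)$, so $c^\lambda_{\boldsymbol\mu}\in\mathbb Z[q+t,qt]$. For $n=k=2$ the coefficients generate this ring, and $c^{(2)}_{(1^2),(1^2)}=-qt$, so $\mathbb Z[q,t]$ cannot be replaced by $\mathbb N[q,t]$.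
2. $\deg_qc^\lambda_{\boldsymbol\mu}\le(k-1)\binom n2$ and $\deg_tc^\lambda_{\boldsymbol\mu}\le(k-1)\binom n2$. For all $n,k$ equality holds for $\mu^1=\dots=\mu^k=\lambda=(1^n)$, and there the coefficient of $q^{(k-1)\binom n2}$ is $1$.

In plain words, Theorem A says the following. Fix $n$ and form the square matrix of modified Kostka polynomials, rows indexed by $\lambda$, columns by $\rho$. Multiply several rows entry by entry. The result is a combination of the rows, since the matrix is invertible over $\mathbb Q(q,t)$. A priori the coefficients are rational functions. The theorem says that they are integer polynomials.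

Theorem B(2) gives two conditions that together characterize the integral combinations of the rows: the function must come from an equivariant vector bundle (or a difference of such), and its values must be polynomials. We shall see for $n=2$ that neither condition suffices alone.

## 2. The product $\#$ is pointwise multiplication

**Macdonald polynomials.** For $\mu\in\mathcal P_n$, the polynomial $\tilde H_\mu$ is the unique symmetric function of degree $n$ such that $\tilde H_\mu[X(1-q)]$ lies in the span of the $s_\lambda$ with $\lambda\ge\mu$ in dominance order, $\tilde H_\mu[X(1-t)]$ lies in the span of the $s_\lambda$ with $\lambda\ge\mu'$, and $\langle s_{(n)},\tilde H_\mu\rangle=1$. Here $F[X(1-q)]$ is the result of replacing each power sum $p_k$ by $(1-q^k)p_k$. The $\tilde H_\mu$ with $\mu\in\mathcal P_n$ form a basis of the degree $n$ part $\Lambda^n$.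

**Example ($n=2$).** We have $\tilde H_{(2)}=s_2+q\,s_{11}$. For $\mu=(2)$ the second condition is empty, because $\mu'=(1^2)$ is the minimum. For the first, use $s_2=\frac12(p_1^2+p_2)$ and $s_{11}=\frac12(p_1^2-p_2)$:
$$\tilde H_{(2)}[X(1-q)]=\tfrac{1-q}{2}\big[(1-q)(1+q)p_1^2+(1+q)(1-q)p_2\big]=(1-q)(1-q^2)\,s_2 .$$
Exchanging $q$ and $t$ gives $\tilde H_{(1^2)}=s_2+t\,s_{11}$.

**Unwinding the definition of $\#$.** The Hall pairing is non-degenerate in each degree, so $F\#G$ is determined by its pairings with the $\tilde H_\rho$. Taking $H=\tilde H_\rho$ in the definition gives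
$$\langle F\#G,\tilde H_\rho\rangle=\langle F,\tilde H_\rho\rangle\,\langle G,\tilde H_\rho\rangle .\tag{1}$$
So the linear isomorphism $\Lambda^n\to\mathbb Q(q,t)^{\mathcal P_n}$ that sends $F$ to the function $\rho\mapsto\langle F,\tilde H_\rho\rangle$ turns $\#$ into pointwise multiplication. In particular $\#$ is associative and commutative. Under this isomorphism $s_\lambda$ becomes the function $\widetilde K_\lambda$. By induction on $k$, for all $\rho\in\mathcal P_n$,
$$\prod_{i=1}^k\widetilde K_{\mu^i,\rho}=\sum_{\lambda\in\mathcal P_n}c^\lambda_{\boldsymbol\mu}\,\widetilde K_{\lambda,\rho}.\tag{2}$$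

The matrix $(\widetilde K_{\lambda,\rho})$ is invertible, since it expresses one basis of $\Lambda^n$ in another. Hence every $f\in\mathbb Q(q,t)^{\mathcal P_n}$ has a unique expansion
$$f=\sum_\lambda d_\lambda(f)\,\widetilde K_\lambda,\qquad d_\lambda(f)\in\mathbb Q(q,t),\tag{3}$$
each $d_\lambda$ is $\mathbb Q(q,t)$-linear, and (2) says that $c^\lambda_{\boldsymbol\mu}=d_\lambda\big(\prod_i\widetilde K_{\mu^i}\big)$. The question has become: for which functions $f$ are all $d_\lambda(f)$ in $\mathbb Z[q,t]$?

**The case $n=2$ by hand.** Write $f=(f_1,f_2)$ for the values at $(2)$ and $(1^2)$. The equations are $f_1=d_{(2)}+q\,d_{(1^2)}$ and $f_2=d_{(2)}+t\,d_{(1^2)}$, so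
$$d_{(1^2)}(f)=\frac{f_1-f_2}{q-t},\qquad d_{(2)}(f)=\frac{q f_2-t f_1}{q-t}.\tag{4}$$
Three choices of $f$ are instructive.

* For $f=\widetilde K_{(1^2)}^2=(q^2,t^2)$ we get $d_{(1^2)}=q+t$ and $d_{(2)}=-qt$, that is, $s_{11}\#s_{11}=(q+t)s_{11}-qt\,s_2$. The coefficients are integral, but one is negative. So $c^\lambda_{\boldsymbol\mu}$ cannot in general be the graded dimension of a vector space; at best it is an alternating sum of such dimensions.
* For $f=(1,0)$ the values are polynomials, yet $d_{(1^2)}=1/(q-t)$. Polynomial values are not enough.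
* For $f=(q^{-1},t^{-1})$ we get $d_{(1^2)}=-1/(qt)$ and $d_{(2)}=q^{-1}+t^{-1}$. These lie in $R$ but not in $\mathbb Z[q,t]$. We shall see in Section 4 that this $f$ comes from a line bundle. So coming from a bundle is not enough either.

## 3. Cells, weights and plethysm by $M$

The diagram of $\rho$ is $\{(i,j):i\ge0,\ 0\le j<\rho_{i+1}\}$, with $i$ the row index. For a cell $s$, the arm $a$ is the number of cells to its right in the same row, and the leg $l$ is the number of cells with larger $i$ in the same column. Put $n(\rho)=\sum_i(i-1)\rho_i$. Counting pairs of cells in the same column, or in the same row, gives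
$$\sum_{s}l=n(\rho)=\sum_{(i,j)\in\rho}i,\qquad \sum_sa=n(\rho')=\sum_{(i,j)\in\rho}j.$$
Define
$$M=(1-q)(1-t),\quad T_\rho=t^{n(\rho)}q^{n(\rho')},\quad w_\rho=\prod_{s\in\rho}(q^a-t^{l+1})(t^l-q^{a+1}),$$
$$D_\rho=\prod_{s\in\rho}(1-t^{l+1}q^{-a})(1-t^{-l}q^{a+1}).$$
Since $q^a-t^{l+1}=q^a(1-t^{l+1}q^{-a})$ and $t^l-q^{a+1}=t^l(1-t^{-l}q^{a+1})$, the sums of arms and legs give
$$w_\rho=T_\rho D_\rho .\tag{5}$$

**Example.** For $\rho=(2)$ the cell $(0,0)$ has $a=1$, $l=0$ and the cell $(0,1)$ has $a=l=0$. Hence $T_{(2)}=q$ and $w_{(2)}=(q-t)(1-q^2)(1-t)(1-q)$. Similarly $T_{(1^2)}=t$ and $w_{(1^2)}=(1-t^2)(t-q)(1-t)(1-q)$.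

The substitutions $X\mapsto X/M$ and $X\mapsto MX$ are the $\mathbb Q(q,t)$-algebra automorphisms of $\Lambda$ with
$$p_k[X/M]=\frac{p_k}{(1-q^k)(1-t^k)},\qquad p_k[MX]=(1-q^k)(1-t^k)\,p_k .$$
They are inverse to each other.

**Example.** Expand $s_{11}[X/M]=\frac12\Big(\frac{p_1^2}{M^2}-\frac{p_2}{(1-q^2)(1-t^2)}\Big)$ with $p_1^2=s_2+s_{11}$ and $p_2=s_2-s_{11}$. Over the common denominator $M(1-q^2)(1-t^2)$ the numerator is $\frac12\big[(1+q)(1+t)p_1^2-(1-q)(1-t)p_2\big]$, so
$$s_{11}[X/M]=\frac{(q+t)\,s_2+(1+qt)\,s_{11}}{M(1-q^2)(1-t^2)}.\tag{6}$$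

## 4. Facts about $\mathrm{Hilb}^n(\mathbb C^2)$ and Macdonald polynomials

A point of $H_n$ is an ideal $I\subset\mathbb C[x,y]$ with $\dim\mathbb C[x,y]/I=n$. The torus acts so that the coordinate functions $x,y$ have weights $t,q$. All characters of fibres and cohomology follow this convention; for example the function ring of $H_1=\mathbb C^2$ has character $1/M$. We use five facts as black boxes.

**(F1)** $H_n$ is smooth and irreducible of dimension $2n$ (Fogarty), and the Chow morphism $H_n\to S^n\mathbb C^2$ is projective. The $T$-fixed points are the monomial ideals $I_\rho$, spanned by the $x^iy^j$ with $(i,j)\notin\rho$. The cotangent space at $I_\rho$ has character $\sum_s(t^{l+1}q^{-a}+t^{-l}q^{a+1})$. The tautological bundle $B$ of rank $n$, with fibre $\mathbb C[x,y]/I$ at $I$, has character $B_\rho=\sum_{(i,j)\in\rho}t^iq^j$ at $I_\rho$. (Haiman, *$t,q$-Catalan numbers and the Hilbert scheme*, Discrete Math. 193 (1998).)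

The line bundle $L=\wedge^nB$ will matter: its character at $I_\rho$ is $\prod_{(i,j)\in\rho}t^iq^j=T_\rho$. For $n=2$ we have $r(L)=(q,t)$, so the function $(q^{-1},t^{-1})$ of Section 2 is $r(L^{-1})$.

**(F2)** (The $n!$ theorem; Haiman, *Hilbert schemes, polygraphs, and the Macdonald positivity conjecture*, J. AMS 14 (2001).) Let $X_n$ be the reduced fibre product $(H_n\times_{S^n\mathbb C^2}\mathbb C^{2n})_{\rm red}$. The projection $\pi:X_n\to H_n$ is finite and flat of degree $n!$. Thus $P=\pi_*\mathcal O_{X_n}$ is an $S_n\times T$-equivariant vector bundle of rank $n!$, and the bigraded Frobenius characteristic of $P(I_\rho)$ is $\tilde H_\rho[X;q,t]$. Write $P=\bigoplus_\mu V_\mu\otimes P_\mu$ with $V_\mu$ the irreducible $S_n$-modules; then $\mathrm{char}\,P_\mu(I_\rho)=\widetilde K_{\mu,\rho}$. In particular $\widetilde K_{\mu,\rho}\in\mathbb N[q,t]$.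

In our notation, $r(P_\mu)=\widetilde K_\mu$. This is the link with the theorems: a product of rows is $\prod_i\widetilde K_{\mu^i}=r(P_{\mu^1}\otimes\cdots\otimes P_{\mu^k})$.

**(F3)** (Localization; Thomason, Duke Math. J. 68 (1992); for $H_n$ see Haiman, *Vanishing theorems and the character formula for the Hilbert scheme of points in the plane*, Invent. Math. 149 (2002).) For a $T$-equivariant vector bundle $E$ on $H_n$,
$$\sum_i(-1)^i\,\mathrm{char}\,H^i(H_n,E)=\sum_\rho\frac{\mathrm{char}\,E(I_\rho)}{D_\rho}.$$

A word on where this identity lives. Let $\mathcal L=\mathbb Q[[q,t]][q^{-1},t^{-1}]$, a domain that contains $R$. The Chow morphism is projective, so each $H^i(H_n,E)$ is a finitely generated graded module over $\mathbb C[x_1,\dots,x_n,y_1,\dots,y_n]^{S_n}$. Its weights therefore lie in finitely many translates of $\mathbb N^2$, with finite multiplicities, and its character is in $\mathcal L$. The fraction field $\mathrm{Frac}(\mathcal L)$ contains $\mathbb Q(q,t)$, and (F3) is an equality there.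

**Example.** For $n=2$ and $E=\mathcal O$, the example in Section 3 and (5) give
$$\frac1{D_{(2)}}+\frac1{D_{(1^2)}}=\frac1{M(q-t)}\Big[\frac q{1-q^2}-\frac t{1-t^2}\Big]=\frac{1+qt}{M(1-q^2)(1-t^2)} .$$
This is the character of $\mathbb C[x_1,x_2,y_1,y_2]^{S_2}$: the factor $1/M$ comes from $x_1+x_2,\,y_1+y_2$, and the rest from the even polynomials in $x_1-x_2,\,y_1-y_2$. Each summand has a pole along $q=t$, and the sum does not.

**(F4)** (Cauchy formula; Garsia–Haiman, J. Algebraic Combin. 5 (1996).) $e_n[XY/M]=\sum_{\rho\in\mathcal P_n}\tilde H_\rho[X]\tilde H_\rho[Y]/w_\rho$, where $p_k[XY/M]=p_k[X]p_k[Y]/((1-q^k)(1-t^k))$.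

**(F5)** (Standard; Macdonald, Garsia–Haiman.) $\widetilde K_{(n),\rho}=1$; $\ \widetilde K_{\mu,\rho'}(q,t)=\widetilde K_{\mu,\rho}(t,q)$; $\ \widetilde K_{\mu,\rho}(q,t)=T_\rho\,\widetilde K_{\mu',\rho}(q^{-1},t^{-1})$.

Theorems A and B do not use (F5). It serves for Theorem C and for the hand computation in Section 5, through the following lemma.

**Lemma 1.** Let $\mu,\rho\in\mathcal P_n$.
1. $\deg_q\widetilde K_{\mu,\rho}\le n(\rho')$ and $\deg_t\widetilde K_{\mu,\rho}\le n(\rho)$.
2. $\widetilde K_{(1^n),\rho}=T_\rho$.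
3. The constant term of $\widetilde K_{\mu,\rho}$ is $1$ if $\mu=(n)$ and $0$ otherwise.

*Proof.* (1) In $\widetilde K_{\mu,\rho}=T_\rho\widetilde K_{\mu',\rho}(q^{-1},t^{-1})$ the second factor has no positive powers of $q$ or $t$, since $\widetilde K_{\mu',\rho}$ is a polynomial. (2) Take $\mu=(1^n)$ in the same identity and use $\widetilde K_{(n),\rho}=1$. (3) By construction $X_n$ is closed in $H_n\times\mathbb C^{2n}$, so the scheme-theoretic fibre $\pi^{-1}(I_\rho)$ is a closed subscheme of $\mathbb C^{2n}$, stable under $S_n\times T$. Its coordinate ring is $P(I_\rho)$, because $\pi$ is finite. Hence $P(I_\rho)$ is a quotient of $\mathbb C[x_1,\dots,x_n,y_1,\dots,y_n]$ by a bigraded $S_n$-stable ideal, and it is nonzero since it has dimension $n!$. Its part of bidegree $(0,0)$ is spanned by the class of $1$, on which $S_n$ acts trivially. So the constant term of $\tilde H_\rho$ is $s_{(n)}$. $\square$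

## 5. Degree three by elimination, and where elimination stops

**The table for $n=3$.** By (F5), the row of $(3)$ is $1,1,1$, and by Lemma 1(2) the row of $(1^3)$ at $\rho=(3),(2,1),(1^3)$ is $q^3,\,qt,\,t^3$. For the row of $(2,1)$, recall that $\dim P(I_\rho)=6=1+2\,\widetilde K_{(2,1),\rho}(1,1)+1$, so $\widetilde K_{(2,1),\rho}$ is a sum of two monomials; by duality this pair is stable under $m\mapsto T_\rho/m$. For $\rho=(2,1)$, $T_\rho=qt$ is not a square, so the pair is $\{m,qt/m\}$, that is, $\{1,qt\}$ or $\{q,t\}$; Lemma 1(3) excludes the first. For $\rho=(3)$, Lemma 1(1) says there is no $t$, so the pair is $\{q^a,q^{3-a}\}$, and the zero constant term leaves $\{q,q^2\}$. By symmetry,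
$$\widetilde K_{(2,1)}=(q+q^2,\ q+t,\ t+t^2),\qquad \widetilde K_{(1^3)}=(q^3,\ qt,\ t^3).$$

**Solving the system.** For $f=(f_1,f_2,f_3)$, subtract the middle equation from the others:
$$f_1-f_2=(q^2-t)\big(d_{(2,1)}+q\,d_{(1^3)}\big),\qquad f_3-f_2=(t^2-q)\big(d_{(2,1)}+t\,d_{(1^3)}\big).$$
So the coefficients lie in $\mathbb Z[q,t]$ exactly when $f_2\in\mathbb Z[q,t]$, the quotients $g_1=\frac{f_1-f_2}{q^2-t}$ and $g_3=\frac{f_3-f_2}{t^2-q}$ lie in $\mathbb Z[q,t]$, and $q-t$ divides $g_1-g_3$. Then
$$d_{(1^3)}=\frac{g_1-g_3}{q-t},\qquad d_{(2,1)}=g_1-q\,d_{(1^3)},\qquad d_{(3)}=f_2-(q+t)d_{(2,1)}-qt\,d_{(1^3)} .$$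

For $f=\widetilde K_{(2,1)}^2$, factoring $(q+q^2)^2-(q+t)^2$ gives $g_1=q^2+2q+t$, and likewise $g_3=t^2+2t+q$. Thus $g_1-g_3=(q-t)(q+t+1)$ and
$$s_{21}\#s_{21}=-qt\,s_3+(q+t-qt)\,s_{21}+(q+t+1)\,s_{111}.$$
For $f=\widetilde K_{(1^3)}^2=(q^6,q^2t^2,t^6)$ we get $g_1=q^4+q^2t$ and $g_3=t^4+qt^2$. Since $g_1-g_3=(q^4-t^4)+qt(q-t)$,
$$s_{111}\#s_{111}=q^2t^2(q+t)\,s_3-qt(q^2+qt+t^2)\,s_{21}+(q^3+q^2t+qt^2+t^3+qt)\,s_{111}.$$
The coefficient of $s_{111}$ has $q$-degree $3=\binom32$ with leading coefficient $1$, as Theorem C predicts.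

**Where this stops.** In degree three everything rested on three divisibilities, by $q^2-t$, $t^2-q$ and $q-t$, and we checked each on explicit polynomials. In general one would have to show that, for products of Kostka polynomials, every denominator produced by elimination cancels. No formula for the entries is available to check this on, and the cancellation takes place between different $\rho$: in (4) each separate term $f_i/(q-t)$ has a pole, and only the combination is regular. What is needed is a mechanism that makes a whole sum over $\rho$ regular for a structural reason. The $n=2$ example after (F3) shows such a mechanism: a sum over fixed points has no poles beyond those of a finitely generated module. The plan is therefore to recognize the $d_\lambda(f)$ in a sum over fixed points.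

## 6. The coefficients inside a sum over fixed points

**Lemma 2.** For every $f\in\mathbb Q(q,t)^{\mathcal P_n}$,
$$\sum_\rho\frac{f(\rho)}{w_\rho}\tilde H_\rho[X]=\sum_\lambda d_\lambda(f)\,s_{\lambda'}[X/M],\tag{7}$$
$$d_\lambda(f)=\sum_\rho\frac{f(\rho)}{w_\rho}\,\big\langle\tilde H_\rho[MX],s_{\lambda'}\big\rangle.\tag{8}$$

*Proof.* The first step inverts the Kostka matrix by means of (F4). The dual Cauchy identity $e_n[XY]=\sum_\lambda s_{\lambda'}[X]s_\lambda[Y]$, after $X\mapsto X/M$, becomes $e_n[XY/M]=\sum_\lambda s_{\lambda'}[X/M]\,s_\lambda[Y]$. Pair both this and (F4) with $s_\lambda[Y]$ in the $Y$ variables. Since $\langle\tilde H_\rho,s_\lambda\rangle=\widetilde K_{\lambda,\rho}$,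
$$\sum_\rho\frac{\widetilde K_{\lambda,\rho}}{w_\rho}\,\tilde H_\rho[X]=s_{\lambda'}[X/M].$$
This is (7) for $f=\widetilde K_\lambda$. Both sides of (7) are linear in $f$, and the $\widetilde K_\lambda$ span, so (7) holds for all $f$.

The second step isolates one coefficient. Apply $X\mapsto MX$ to (7): the right side becomes $\sum_\lambda d_\lambda(f)s_{\lambda'}[X]$. Pair with $s_{\lambda'}$ to obtain (8). $\square$

**Check for $n=2$.** With $f=\widetilde K_{(2)}=(1,1)$, the left side of (7) is
$$\frac1{M(q-t)}\Big[\frac{s_2+q\,s_{11}}{1-q^2}-\frac{s_2+t\,s_{11}}{1-t^2}\Big].$$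
Over $(1-q^2)(1-t^2)$ the bracket has numerator $(q^2-t^2)s_2+(q-t)(1+qt)s_{11}$, so the whole is exactly (6), that is, $s_{11}[X/M]$.

The left side of (7) is almost a localization sum. The factor $\tilde H_\rho$ is the Frobenius characteristic of the fibre of $P$, and $f(\rho)$ is the character of a fibre if $f=r(E)$. The only difference is that the denominator is $w_\rho$ instead of $D_\rho$. By (5) the discrepancy is $T_\rho$, which is the fibre character of $L$. So (7) is the localization sum for $P\otimes E\otimes L^{-1}$.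

The right side of (7) also has a meaning: plethysm by $1/M$ is what a free module over a polynomial ring produces. That is the next point.

## 7. Frobenius series of equivariant modules over $\mathbb C[\mathbf x,\mathbf y]$

Let $S=\mathbb C[x_1,\dots,x_n,y_1,\dots,y_n]$, bigraded with $x_i$ of weight $t$ and $y_i$ of weight $q$, with $S_n$ permuting both sets of variables. A compatible action on a bigraded $S$-module $N$ is a degree-preserving $S_n$-action with $\sigma(sm)=\sigma(s)\sigma(m)$. The Frobenius series is $\mathcal F_N=\sum_{r,s}t^rq^s\,\mathrm{Frob}(N_{r,s})$, where $\mathrm{Frob}(V_\mu)=s_\mu$, or equivalently $\mathrm{Frob}(V)=\sum_{\lambda\in\mathcal P_n}z_\lambda^{-1}\chi_V(\lambda)\,p_\lambda$. For finitely generated $N$ its coefficients lie in $\mathcal L$.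

**Lemma 3.** Let $N$ be a finitely generated bigraded $S$-module with a compatible $S_n$-action. Then $\mathcal F_N=G[X/M]$ for some $G\in\Lambda^n_R=\bigoplus_{\lambda\in\mathcal P_n}R\,s_\lambda$.

*Proof.* **Step 1: an equivariant free cover.** Let $\mathfrak m=(x_i,y_i)$. In each bidegree $N_{r,s}$ is finite-dimensional, so by complete reducibility $(\mathfrak mN)_{r,s}$ has an $S_n$-stable complement; let $V$ be the sum of these. Then $V\cong N/\mathfrak mN$ is finite-dimensional. Let $S_n$ act diagonally on $S\otimes V$. The map $S\otimes V\to N$, $s\otimes v\mapsto sv$, is equivariant because the action is compatible. It is surjective: the cokernel $Q$ satisfies $\mathfrak mQ=Q$, and its total degrees are bounded below. If $Q\ne0$, its part of lowest total degree could not lie in $\mathfrak mQ$.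

**Step 2: a finite resolution.** The kernel of $S\otimes V\to N$ is bigraded and equivariant, and it is finitely generated because $S$ is Noetherian. Repeat Step 1 with the kernel, and so on. This gives an equivariant free resolution with terms $S\otimes V^{(i)}$. Each kernel lies in $\mathfrak m\otimes V^{(i)}$, because $V^{(i)}$ maps isomorphically onto the quotient by $\mathfrak m$. So the resolution is minimal: its differentials vanish after applying $\otimes_S\mathbb C$, and $V^{(i)}\cong\mathrm{Tor}^S_i(N,\mathbb C)$. By Hilbert's syzygy theorem this is zero for $i>2n$. Therefore $\mathcal F_N=\sum_{i=0}^{2n}(-1)^i\mathcal F_{S\otimes V^{(i)}}$.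

**Step 3: the series of a free module.** A permutation $\sigma$ of cycle type $(\lambda_1,\lambda_2,\dots)$ acts on $\mathbb C[x_1,\dots,x_n]$ with graded trace $1/\det(1-t\sigma)=\prod_i1/(1-t^{\lambda_i})$, and similarly for the $y$'s. So its graded trace on $S$ is $\prod_i\frac1{(1-q^{\lambda_i})(1-t^{\lambda_i})}$. Traces multiply on tensor products, so passing from $V$ to $S\otimes V$ multiplies the coefficient of $p_\lambda$ by this factor, that is, replaces $p_\lambda$ by $p_\lambda[X/M]$. Hence $\mathcal F_{S\otimes V}=\mathcal F_V[X/M]$. Since $V$ is finite-dimensional and bigraded, $\mathcal F_V\in\Lambda^n_R$. Take $G=\sum_i(-1)^i\mathcal F_{V^{(i)}}$. $\square$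

**Example.** Let $n=2$, $u=x_1-x_2$, $v=y_1-y_2$, and let $N$ be the ideal $(u,v)\subset S$ with the $S_2$-action twisted by the sign. In the twisted action the transposition fixes the generators $u$ and $v$, so $V^{(0)}$ contributes $(q+t)s_2$. Since $u,v$ is a regular sequence, the kernel of $S\otimes V^{(0)}\to N$ is free on the Koszul relation $v\otimes e_u-u\otimes e_v$. It has weight $qt$, and the transposition changes its sign, because $e_u,e_v$ are fixed while $u,v$ change sign as elements of $S$. So
$$G=(q+t)\,s_2-qt\,s_{11}.$$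
Compare the right side of (7) for $f=(q^2,t^2)$: it is $\sum_\lambda d_\lambda s_{\lambda'}[X/M]$ with $d_{(1^2)}=q+t$ and $d_{(2)}=-qt$, so it is this same $G[X/M]$. In this example the coefficient $-qt$ of Section 2 is the contribution of a syzygy.

## 8. Integrality up to monomials

**Lemma 4.** If $f\in r(K_T(H_n))$, then $d_\lambda(f)\in R$ for all $\lambda$.

*Proof.* The classes of bundles generate $K_T(H_n)$ as an abelian group, $d_\lambda$ is linear, and $R$ is a group. So we may take $f=r(E)$ with $E$ a $T$-equivariant vector bundle.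

**Step 1: the modules.** We build $S$-modules whose Frobenius series add up to (7). Put
$$E'=E\otimes L^{-1},\qquad N^i=H^i(H_n,P\otimes E').$$
We claim that Lemma 3 applies to each $N^i$. By the projection formula $P\otimes E'=\pi_*\mathcal O_{X_n}\otimes E'=\pi_*\pi^*E'$, and $\pi$ is finite, hence affine, so $N^i=H^i(X_n,\pi^*E')$. The projection $X_n\to\mathbb C^{2n}$ is projective: $H_n\times_{S^n\mathbb C^2}\mathbb C^{2n}\to\mathbb C^{2n}$ is a base change of the projective Chow morphism, and $X_n$ is closed in this fibre product. Higher direct images of a coherent sheaf under a projective morphism are coherent, and $\mathbb C^{2n}$ is affine, so $N^i$ is a finitely generated $S$-module. The sheaf $\pi^*E'$ is equivariant for $S_n\times T$, with $S_n$ acting through $X_n$, and $X_n\to\mathbb C^{2n}$ is equivariant. So $N^i$ carries a compatible $S_n$-action and a rational $T$-action, and the latter is a bigrading compatible with that of $S$.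

By Lemma 3, applied to each of the finitely many nonzero $N^i$, there is $G\in\Lambda^n_R$ with
$$\sum_i(-1)^i\mathcal F_{N^i}=G[X/M].\tag{9}$$

**Step 2: the same series by localization.** We compute the left side of (9) from fixed points. Since $P\otimes E'=\bigoplus_\mu V_\mu\otimes(P_\mu\otimes E')$, we have $\mathcal F_{N^i}=\sum_\mu s_\mu\,\mathrm{char}\,H^i(H_n,P_\mu\otimes E')$. The fibre of $P_\mu\otimes E'$ at $I_\rho$ has character $\widetilde K_{\mu,\rho}\,f(\rho)\,T_\rho^{-1}$. Apply (F3) to each $P_\mu\otimes E'$, multiply by $s_\mu$, and sum over $\mu$; then use (5):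
$$\sum_i(-1)^i\mathcal F_{N^i}=\sum_\rho\frac{f(\rho)\,T_\rho^{-1}\,\tilde H_\rho[X]}{D_\rho}=\sum_\rho\frac{f(\rho)}{w_\rho}\,\tilde H_\rho[X].\tag{10}$$

**Step 3: comparison.** By (7) the right side of (10) is $\sum_\lambda d_\lambda(f)\,s_{\lambda'}[X/M]$; by (9) it is $G[X/M]$. This equality holds in symmetric functions over $\mathrm{Frac}(\mathcal L)$, where $X\mapsto X/M$ is still invertible, since it only rescales the $p_k$. Therefore $G=\sum_\lambda d_\lambda(f)\,s_{\lambda'}$. The coefficients of $G$ are in $R$, so $d_\lambda(f)\in R$. $\square$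

Applied to $f=\prod_i\widetilde K_{\mu^i}=r(P_{\mu^1}\otimes\cdots\otimes P_{\mu^k})$, the lemma gives $c^\lambda_{\boldsymbol\mu}\in R$. All denominators are gone except powers of $q$ and $t$. The argument cannot by itself remove these: $E'$ involves $L^{-1}$, whose weights are negative, and for $n=2$ the function $r(L^{-1})=(q^{-1},t^{-1})$ really has $d_{(1^2)}=-1/(qt)$. The polynomiality of the values $f(\rho)$ has not been used yet.

## 9. Excluding negative powers

Two descriptions of $d_\lambda(f)$ are now at hand. Lemma 4 allows only monomial denominators. Formula (8), for polynomial-valued $f$, allows only products of the $w_\rho$ as denominators. These two kinds of denominators have no common prime factor.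

**Proposition 5.** If $f\in r(K_T(H_n))$ and $f(\rho)\in\mathbb Z[q,t]$ for all $\rho$, then $d_\lambda(f)\in\mathbb Z[q,t]$ for all $\lambda$.

*Proof.* **Step 1: an explicit denominator.** In (8),
$$\langle\tilde H_\rho[MX],s_{\lambda'}\rangle=\sum_\mu\widetilde K_{\mu,\rho}\,\langle s_\mu[MX],s_{\lambda'}\rangle\in\mathbb Q[q,t],$$
because $s_\mu$ is a rational combination of power sums and $X\mapsto MX$ multiplies these by polynomials. Put $W=\prod_\rho w_\rho$. Bringing (8) to the denominator $W$ gives $d_\lambda(f)=A/W$ with $A\in\mathbb Q[q,t]$; here we use that the values $f(\rho)$ are polynomials.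

**Step 2: $W$ is divisible neither by $q$ nor by $t$.** It suffices to see that each cell's factor $(q^a-t^{l+1})(t^l-q^{a+1})$ stays nonzero at $q=0$ and at $t=0$.

* At $q=0$ it becomes $(1-t^{l+1})\,t^l$ if $a=0$, and $-t^{l+1}\,t^l$ if $a>0$.
* At $t=0$ it becomes $q^a(1-q^{a+1})$ if $l=0$, and $-q^a\,q^{a+1}$ if $l>0$.

All of these are nonzero.

**Step 3: comparison with Lemma 4.** If $d_\lambda(f)=0$ there is nothing to prove. Otherwise, since $d_\lambda(f)\in R$, write $d_\lambda(f)=q^\alpha t^\beta C$ with $\alpha,\beta\in\mathbb Z$ and $C\in\mathbb Z[q,t]$ divisible by neither $q$ nor $t$ in $\mathbb Q[q,t]$. Then $A=q^\alpha t^\beta CW$. Suppose $\alpha<0$. Multiplying by $q^{-\alpha}t^{\max(-\beta,0)}$ gives an identity in $\mathbb Q[q,t]$: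
$$q^{-\alpha}\,t^{\max(-\beta,0)}A=t^{\max(\beta,0)}\,C\,W .$$
The prime $q$ divides the left side, but none of the three factors on the right. This is a contradiction, so $\alpha\ge0$. Exchanging the roles of $q$ and $t$, also $\beta\ge0$. Hence $d_\lambda(f)=q^\alpha t^\beta C\in\mathbb Z[q,t]$. $\square$

**Proof of Theorem A.** The function $f=\prod_i\widetilde K_{\mu^i}$ equals $r(P_{\mu^1}\otimes\cdots\otimes P_{\mu^k})$, and its values are in $\mathbb Z[q,t]$ by (F2). Proposition 5 gives $c^\lambda_{\boldsymbol\mu}=d_\lambda(f)\in\mathbb Z[q,t]$. $\blacksquare$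

**Proof of Theorem B.** (1) The map $r$ is $R$-linear, where a monomial in $R$ acts on bundles by tensoring with the corresponding character of $T$. Since $\widetilde K_\lambda=r(P_\lambda)$, we get $\bigoplus_\lambda R\,\widetilde K_\lambda\subseteq r(K_T(H_n))$. The reverse inclusion is Lemma 4. The sum is direct because the matrix $(\widetilde K_{\lambda,\rho})$ is invertible.

(2) If $f\in r(K_T(H_n))$ has values in $\mathbb Z[q,t]$, then $f\in\bigoplus_\lambda\mathbb Z[q,t]\,\widetilde K_\lambda$ by Proposition 5. Conversely, a $\mathbb Z[q,t]$-combination of the $\widetilde K_\lambda=r(P_\lambda)$ lies in $r(K_T(H_n))$ by $R$-linearity, and its values lie in $\mathbb Z[q,t]$ because $\widetilde K_{\lambda,\rho}\in\mathbb Z[q,t]$. $\blacksquare$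

The two failures for $n=2$ now read as follows: $(1,0)$ has polynomial values but is not in $r(K_T(H_2))$, since $1/(q-t)\notin R$; and $r(L^{-1})$ is in the image but does not have polynomial values.

**Corollary.** For $g,h\in\Lambda_{\mathbb Z}$, the function $\rho\mapsto g[B_\rho]\,h[\widetilde K_{\nu,\rho}]\prod_i\widetilde K_{\mu^i,\rho}$ is a $\mathbb Z[q,t]$-linear combination of the $\widetilde K_\lambda$.

Here $p_k[a]=a(q^k,t^k)$ for a polynomial $a\in\mathbb Z[q,t]$; so if $a=m_1+\dots+m_N$ is a sum of monomials, then $g[a]=g(m_1,\dots,m_N)$. For example $e_n[B_\rho]=T_\rho$.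

*Proof.* By linearity let $g,h$ be Schur functions. If a bundle has fibre character $a$ at $I_\rho$, its image under the Schur functor of $\kappa$ has fibre character $s_\kappa[a]$. So the function is $r$ of a bundle, namely a Schur functor of $B$ tensored with a Schur functor of $P_\nu$ and with $\bigotimes_iP_{\mu^i}$. Its values are polynomials in $q,t$ with integer coefficients, because $B_\rho$ and all the $\widetilde K_{\mu,\rho}$ are sums of monomials with nonnegative exponents. Theorem B(2) applies. $\square$

## 10. Symmetry and the sharp degree bound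

**Proof of Theorem C(1).** For the symmetry we exchange $q$ and $t$ in (2) and recognize the same system. By (F5), $\widetilde K_{\mu,\rho}(t,q)=\widetilde K_{\mu,\rho'}(q,t)$, so (2) becomes
$$\prod_i\widetilde K_{\mu^i,\rho'}(q,t)=\sum_\lambda c^\lambda_{\boldsymbol\mu}(t,q)\,\widetilde K_{\lambda,\rho'}(q,t)\qquad\text{for all }\rho .$$
As $\rho$ runs through $\mathcal P_n$ so does $\rho'$, and the expansion (3) is unique, so $c^\lambda_{\boldsymbol\mu}(t,q)=c^\lambda_{\boldsymbol\mu}(q,t)$. With Theorem A, $c^\lambda_{\boldsymbol\mu}$ is a symmetric polynomial in $q,t$ with integer coefficients, that is, an element of $\mathbb Z[q,t]^{S_2}=\mathbb Z[q+t,qt]$.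

For $n=k=2$: since $\widetilde K_{(2)}=(1,1)$, the function $s_2$ is the unit for $\#$ in degree $2$, and Section 2 gave $s_{11}\#s_{11}=(q+t)s_{11}-qt\,s_2$. The coefficients are $0$, $1$, $q+t$ and $-qt$. They generate $\mathbb Z[q+t,qt]$, and $c^{(2)}_{(1^2),(1^2)}=-qt\notin\mathbb N[q,t]$. $\blacksquare$

**Proof of Theorem C(2).** Let $\deg$ be the degree in $q$ on $\mathbb Q(t)(q)$, the degree of a quotient being the difference of the degrees.

**Step 1: the bound.** We estimate each ingredient of (8) with $f=\prod_i\widetilde K_{\mu^i}$.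

* By Lemma 1(1), $\deg\widetilde K_{\mu,\rho}\le n(\rho')$, so $\deg f(\rho)\le k\,n(\rho')$.
* For $\kappa\in\mathcal P_n$ we have $p_\kappa[MX]=\prod_i(1-q^{\kappa_i})(1-t^{\kappa_i})\,p_\kappa$, whose coefficient has $q$-degree $\sum_i\kappa_i=n$. So the coefficients of $s_\mu[MX]$ have degree at most $n$, and $\deg\langle\tilde H_\rho[MX],s_{\lambda'}\rangle\le n(\rho')+n$.
* The factor $q^a-t^{l+1}$ has degree exactly $a$ (for $a=0$ it is the nonzero constant $1-t^{l+1}$), and $t^l-q^{a+1}$ has degree $a+1$. Hence $\deg w_\rho=\sum_s(2a+1)=2n(\rho')+n$.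

Therefore
$$\deg c^\lambda_{\boldsymbol\mu}\le\max_\rho\big(k\,n(\rho')+n(\rho')+n-2n(\rho')-n\big)=(k-1)\max_\rho n(\rho')=(k-1)\binom n2 .$$
The last equality holds because $n(\rho')=\sum_sa=\sum_i\binom{\rho_i}2\le\binom n2$, with equality for $\rho=(n)$. The bound for $\deg_t$ follows from the symmetry in part (1).

**Step 2: the column $\rho=(n)$.** To show sharpness we need the row $(1^n)$ to dominate in this column. Here $n(\rho)=0$ and $T_{(n)}=q^{\binom n2}$. By Lemma 1(2), $\widetilde K_{(1^n),(n)}=q^{\binom n2}$. By Lemma 1(1), every $\widetilde K_{\nu,(n)}$ is a polynomial in $q$ alone, and by Lemma 1(3) its value at $q=0$ is $1$ if $\nu=(n)$ and $0$ otherwise. Let $\lambda\ne(1^n)$. Then $\lambda'\ne(n)$, so $q$ divides $\widetilde K_{\lambda',(n)}(q)$, and duality in (F5) gives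
$$\widetilde K_{\lambda,(n)}(q)=q^{\binom n2}\,\widetilde K_{\lambda',(n)}(q^{-1}),\qquad\text{so}\qquad\deg\widetilde K_{\lambda,(n)}<\binom n2 .$$

**Step 3: reading off the leading term.** Let $\mu^1=\dots=\mu^k=(1^n)$. Equation (2) at $\rho=(n)$ is
$$q^{k\binom n2}=c^{(1^n)}_{\boldsymbol\mu}\,q^{\binom n2}+\sum_{\lambda\ne(1^n)}c^\lambda_{\boldsymbol\mu}\,\widetilde K_{\lambda,(n)}(q).$$
By Steps 1 and 2 each term of the last sum has $q$-degree less than $(k-1)\binom n2+\binom n2=k\binom n2$. So the $q$-leading term of $c^{(1^n)}_{\boldsymbol\mu}\,q^{\binom n2}$ is $q^{k\binom n2}$: the coefficient $c^{(1^n)}_{\boldsymbol\mu}$ has $q$-degree exactly $(k-1)\binom n2$, and its coefficient of $q^{(k-1)\binom n2}$, a priori a polynomial in $t$, is $1$. By the symmetry in part (1), its $t$-degree is also $(k-1)\binom n2$. $\blacksquare$
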